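# Majority dynamics on one-dimensional graphs: balanced orders and perpetual flipping

## 1. The nearest-neighbor chain, where every spin flips forever

Put a spin $\pm1$ on each integer. Initially the spins are independent and equal $+1$ with probability $p\in(0,1)$. Each vertex carries an independent rate-$1$ Poisson clock. When the clock at $v$ rings, $v$ adopts the spin of the strict majority of its two neighbors $v\pm1$, and if the two neighbors disagree, the new spin is a fair coin toss. A vertex *fixates* if it flips only finitely often.

**Proposition 1.1.** For every $p\in(0,1)$, almost surely no vertex fixates.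

This is a result of Nanda, Newman and Stein, who proved it via Arratia's duality with coalescing random walks. Here is a proof arranged so that we can later see which parts survive on other graphs. Write $q=1-p$, and let $A_t$ be the set of vertices with spin $-1$ at time $t$.

**Construction.** Attach to every ring at $v$ an independent uniformly chosen neighbor $w$ of $v$, the *mark* of the ring, and let $v$ adopt the spin of $w$. If the two neighbors agree, $w$ carries their common spin; if they disagree, $w$ is a minus with probability $\frac12$. So this is the model. It is well defined: fix $t$. Almost surely there are vertices arbitrarily far to the left and to the right that do not ring during $[0,t]$, since these are independent events of probability $e^{-t}>0$. Such silent vertices keep their spin. Between two consecutive silent vertices there are finitely many rings, at distinct times, and we perform the updates in order.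

**Step 1: the density of minuses never changes.** Fix $(x,t)$ and go backward in time. Stay at $x$ until the last ring of $x$ before $t$, jump to the mark of that ring, and continue from there. The path cannot jump over a silent vertex, and stays forever at one that it reaches, so it meets finitely many rings and arrives at time $0$ at some vertex $Y$, with $\sigma_t(x)=\sigma_0(Y)$. Now $Y$ depends only on rings and marks, hence is independent of $\sigma_0$, and
$$P(x\in A_t)=\sum_yP(Y=y)\,P(\sigma_0(y)=-1)=q .$$

**Step 2: a minus near $u$ can invade $u$.** Let $\mathcal F_t$ be the completed $\sigma$-field generated by $\sigma_0$ and by the rings and marks up to $t$. Claim: for each vertex $u$ and each $L$ there is $\delta_L>0$ such that, on the event $\{A_t\cap[u-L,u+L]\ne\emptyset\}$,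
$$P(u\in A_s\text{ for some }s\in[t,t+1]\mid\mathcal F_t)\ge\delta_L .$$
Let $y$ be the leftmost element of $A_t\cap[u-L,u+L]$. If $y=u$, the probability is $1$. If $y<u$, put $l=u-y$, and ask that during $(t,t+1]$ the vertex $y$ does not ring, the vertices $y+1,\dots,u$ ring exactly once each, in this order, and each of these rings has its left neighbor as mark. Given $\mathcal F_t$ this has probability $e^{-(l+1)}2^{-l}/l!$, and it carries the minus from $y$ to $u$. The case $y>u$ is symmetric. Only finitely many $l$ occur.

Let $H_k=\{u\in A_s\text{ for some }s\in[k,k+1]\}\in\mathcal F_{k+1}$. Lévy's conditional Borel–Cantelli lemma says that almost surely $H_k$ occurs infinitely often if $\sum_kP(H_k\mid\mathcal F_k)=\infty$. If $u$ fixates at $+1$, then only finitely many $H_k$ occur. So almost surely, for all $u$ and $L$: if $u$ fixates at $+1$, then $A_k\cap[u-L,u+L]\neq\emptyset$ for only finitely many integers $k$.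

**Step 3: one fixated plus would kill the density.** Suppose $P(\text{some vertex fixates at }+1)>0$. The event is invariant under translation, and the triples (initial spin, clock, marks) are i.i.d. over vertices, up to translating the marks; so the event has probability $1$. Fix $x$. Almost surely there is a vertex $u$ fixating at $+1$, and Step 2 with $L=|x-u|$ gives $x\notin A_k$ for all large $k$. So $P(x\in A_k)\to0$, which contradicts Step 1. Exchanging signs, no vertex fixates at $-1$ either. $\square$

The proof used a lower bound on the density of minuses that is uniform in time, an invasion mechanism, and a translation. We now replace the chain by a general one-dimensional graph and ask which of these three remain.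

## 2. Quasi-transitive graphs of finite range, stable sets and balanced labelings

Let $\mathcal G$ be the class of infinite, connected graphs $G=(\mathbb Z,E)$ that are *quasi-transitive* (the automorphism group has finitely many orbits on $\mathbb Z$) and have finite range $K$: every edge $\{u,v\}$ satisfies $|u-v|\le K$. Graphs are simple. Write $V$ for the vertex set, $N(v)$ for the neighbor set of $v$, and $\partial S$ for the set of edges with exactly one endpoint in $S$.

The model $I(G,p)$ is the zero-temperature stochastic Ising process: $\sigma_0$ is Bernoulli with $P(\sigma_0(v)=+1)=p$, each vertex has an independent rate-$1$ Poisson clock, a ringing vertex adopts the spin of the strict majority of its neighbors, and a tie is resolved by an independent fair coin. Following Gandolfi, Newman and Stein, the model is of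

- **Type $\mathcal I$** if a.s. every vertex flips infinitely often,
- **Type $\mathcal F$** if a.s. every vertex fixates,
- **Type $\mathcal M$** if a.s. there are both vertices that fixate and vertices that flip infinitely often.

De Santis, in "Zero-temperature stochastic Ising model on one-dimensional quasi-transitive graphs", arXiv:2607.08330 (2026), introduces a combinatorial property of graphs in $\mathcal G$, the *shrink property*. All that we need about it is the following known theorem.

**(i)** For $G\in\mathcal G$, the model $I(G,\frac12)$ is of Type $\mathcal I$ if and only if $G$ has the shrink property.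

The conjecture of that paper, which we shall prove, says that if $G$ has the shrink property then $I(G,p)$ is of Type $\mathcal I$ for *every* $p\in(0,1)$. By (i): does Type $\mathcal I$ at density $\frac12$ force Type $\mathcal I$ at all densities?

**Definition (stable set).** A nonempty finite $S\subset V$ is *stable* if every $v\in S$ has $|N(v)\cap S|>|N(v)\setminus S|$. Condition **(S)** says that there is no stable set: every nonempty finite $S$ contains some $v$ with $|N(v)\cap S|\le|N(v)\setminus S|$.

*Example.* In the ladder with edges $2j\sim2j+1$ and $x\sim x+2$, the square $\{0,1,2,3\}$ is stable: each of its vertices has two of its three neighbors inside.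

**Lemma 2.1.** If $G$ has a stable set, then $I(G,p)$ is not of Type $\mathcal I$, for any $p\in(0,1)$.

*Proof.* With probability $p^{|S|}>0$ all of $S$ starts at $+1$. Then no vertex of $S$ ever flips, because the first one to flip would see a strict majority of $+1$. $\square$

**Definition (labelings).** A *periodic labeling* of $G$ is a bijection $V\leftrightarrow\mathbb Z$ for which some translation $\tau:x\mapsto x+m$ ($m\ge1$) is an automorphism and the edges have bounded range (again called $K\ge1$). It is *balanced* if every $x$ has as many neighbors $<x$ as $>x$.

*Examples.* The graph $x\sim x\pm a$, with $a$ ranging over a finite set of positive integers with greatest common divisor $1$, is connected and balanced with period $1$. The ladder has no balanced labeling, since its degrees are odd. The labels in which a graph is presented can hide the structure: take the path and exchange the labels $0$ and $1$, so that the path reads $\dots,-2,-1,1,0,2,3,\dots$. The only edges of length $2$ are now $\{-1,1\}$ and $\{0,2\}$, so no nonzero translation is an automorphism. If instead we exchange $2j$ and $2j+1$ for all $j$, the labeling is periodic with $m=2$, but $0$ has neighbors $1$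 and $3$, so it is not balanced. We may relabel freely: (S), the type of $I(G,p)$ and the Bernoulli law do not depend on the labels.

**Lemma 2.2.** If $G$ has a balanced labeling, then (S) holds.

*Proof.* The smallest element of a nonempty finite $S$ has half of its neighbors to its left, hence outside $S$. $\square$

Here are the results.

**Theorem 2.3.** If $G\in\mathcal G$ satisfies (S), then $I(G,p)$ is of Type $\mathcal I$ for every $p\in(0,1)$.

**Corollary 2.4 (the conjecture).** If $G\in\mathcal G$ has the shrink property, then $I(G,p)$ is of Type $\mathcal I$ for all $p\in(0,1)$.

*Proof from Theorem 2.3.* By (i), $I(G,\frac12)$ is of Type $\mathcal I$. By Lemma 2.1 there is no stable set, so (S) holds and Theorem 2.3 applies. $\square$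

**Theorem 2.5 (classification).** For $G\in\mathcal G$ the following are equivalent: (a) $G$ has the shrink property; (b) (S); (c) $G$ has a balanced periodic labeling; (d) $I(G,p)$ is of Type $\mathcal I$ for some $p\in(0,1)$; (e) $I(G,p)$ is of Type $\mathcal I$ for all $p\in(0,1)$.

**Theorem 2.6 (general initial laws).** Let $G\in\mathcal G$ have a balanced periodic labeling with period $m$. Let $\sigma_0$ be independent of the clocks and tosses, with law invariant and ergodic under $x\mapsto x+m$, and $P(\sigma_0\equiv-1\text{ on }[1,n])>0$ for all $n$. Then a.s. no vertex fixates at $+1$. Moreover, for all large $n\in m\mathbb N$, $\inf_t\frac1n\sum_{x=1}^nP(\sigma_t(x)=-1)>0$. The same holds with signs exchanged.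

Sections 3–7 do the dynamics on a balanced graph (Theorem 2.6). Sections 8 and 9 produce the balanced labeling from (S). Section 10 puts the two together.

## 3. The conserved density is lost, and a lone block of minuses replaces it

Take $x\sim x\pm1,x\pm2$, which is balanced. Try Step 1 of Section 1. In the initial configuration, a ringing vertex becomes a minus with probability
$$q^4+4q^3(1-q)+\tfrac12\cdot6q^2(1-q)^2=3q^2-2q^3 .$$
Up to time $t$, a vertex rings exactly once with probability $t+O(t^2)$, and the probability that it rings and one of its neighbors rings too is $O(t^2)$. So
$$P(x\in A_t)=q+t\,(3q^2-2q^3-q)+O(t^2),$$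
and $3q^2-2q^3-q=-q(1-q)(1-2q)<0$ for $0<q<\frac12$. For $q=\frac1{10}$ a ringing vertex is a minus with probability $0.028$ instead of $0.1$. The minority loses ground at once. The majority rule is not linear in the spins, and there is no single backward path whose endpoint decides the spin.

But Step 3 did not need an equality. It needs a *positive lower bound*, uniform in time, for the density of minuses, or of a subset of the minuses. Here is where to look for it:

1. Start from one block of $n$ minuses in a sea of plus. Show that the expected number of minuses stays at least $n-C$ forever, with $C$ independent of $n$.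
2. In $\sigma_0$, a positive fraction $\beta$ of the blocks $[in+1,(i+1)n]$ is entirely minus. Run each as if it were alone. If these evolutions sit inside the true one, and are *disjoint from each other*, then their expectations add up, and the density of minuses is at least $\beta(n-C)/n$ at all times.

The disjointness in (2) comes from the right use of the randomness (Section 4). The bound in (1) comes from the geometry of the boundary of the block (Sections 5 and 6).

## 4. Marks: monotone and disjoint evolutions

If ties are resolved by a coin that says "plus" or "minus", two lone evolutions driven by the same coins can collide. On the nearest-neighbor chain let $A=\{0\}$ and $B=\{2\}$. When $1$ rings it sees a tie in both, and the coin "minus" puts $1$ in both sets. The marks of Section 1 avoid this.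

Fix a labeling with range $K$. Attach to each ring at $v$ an independent uniform mark $w\in N(v)$. At the ring, put $v\in A_t$ if and only if
$$|N(v)\cap A_{t-}|>\tfrac12|N(v)|,\qquad\text{or}\qquad|N(v)\cap A_{t-}|=\tfrac12|N(v)|\ \text{ and }\ w\in A_{t-}.$$
In a tie $w$ is a minus with probability $\frac12$ conditionally on the past, so this has the law of the model. The rule is symmetric under exchange of signs.

**Well-definedness.** Fix $t$. Almost surely all ring times are distinct, and there are infinitely many disjoint blocks of $K$ consecutive integers, unbounded in both directions, in which no vertex rings during $[0,t]$: each given block has this property with probability $e^{-Kt}>0$, independently for disjoint blocks. Vertices in these blocks keep their spin up to time $t$. Any other vertex lies in a finite gap between two such blocks, and by finite range all its neighbors lie in the gap or in the two adjacent blocks. So in each gap the evolution up to $t$ is given by finitely many updates in chronological order, and it is uniquely determined by $A_0$ and the rule. The blocks do not depend on $A_0$, so a.s. the evolution is defined simultaneously from all initial sets. It commutes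 with translations by multiples of $m$ when the labeling is periodic.

**Lemma 4.1.** Using the same rings and marks:
(M) $A_0\subset B_0\Rightarrow A_t\subset B_t$;
(D) $A_0\cap B_0=\emptyset\Rightarrow A_t\cap B_t=\emptyset$.

*Proof.* By the gap description it suffices to check one update at $v$; let $d=|N(v)|$.

(M): Suppose $v$ is put in $A$. Then $|N(v)\cap A|\ge d/2$. If $|N(v)\cap B|>d/2$, $v$ is put in $B$. Otherwise $d/2\le|N(v)\cap A|\le|N(v)\cap B|\le d/2$, so both cardinalities are $d/2$ and $N(v)\cap A=N(v)\cap B$. Then $A$ has a tie with $w\in A$, so $B$ has a tie with $w\in B$, and $v$ is put in $B$.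

(D): If $v$ were put in both, then $|N(v)\cap A|,|N(v)\cap B|\ge d/2$. As $A$ and $B$ are disjoint, both equal $d/2$, both are ties, and $w\in A\cap B=\emptyset$, a contradiction. $\square$

## 5. Interfaces of minimal boundary

The boundary between a long block of minuses and the plus sea should be a set that looks like a half-line. This section describes the sets that can occur.

Fix a periodic labeling (period $m$, range $K$), not necessarily balanced.

**Definition (interface set).** An *interface set* is a $\xi\subset\mathbb Z$ with $(-\infty,a]\subset\xi\subset(-\infty,b]$ for some $a,b$. Let $e=\min|\partial\xi|$ over interface sets; since $G$ is connected, $1\le e<\infty$. Put $\mathcal J=\{\xi:|\partial\xi|=e\}$ and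
$$a(\xi)=\max\{a:(-\infty,a]\subset\xi\},\qquad b(\xi)=\max\xi,\qquad X(\xi)=|\xi\cap[1,\infty)|-|(-\infty,0]\setminus\xi| .$$

So $X$ is the position of the interface, counted in vertices. Always $b(\xi)\ge a(\xi)$. Since $X$ is increasing in $\xi$ and $X((-\infty,a])=a$, we have $a(\xi)\le X(\xi)\le b(\xi)$. All of $a,b,X$ increase by $m$ when $\xi$ is replaced by $\tau\xi$.

*Example.* On the nearest-neighbor chain, if $a(\xi)<b(\xi)$ then $\{a,a+1\}$ and $\{b,b+1\}$ are two boundary edges. So $e=1$ and $\mathcal J$ consists of the half-lines $(-\infty,x]$.

We use the following identity many times. If $|\partial S|<\infty$, then for every vertex $v$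
$$|\partial(S\triangle\{v\})|-|\partial S|=\#\{\text{neighbors of }v\text{ on the same side of }S\text{ as }v\}-\#\{\text{neighbors on the other side}\}.\tag{5.1}$$

**Lemma 5.1.** There is $W<\infty$ with $b(\xi)-a(\xi)\le W$ for all $\xi\in\mathcal J$. Hence $\mathcal J/\langle\tau\rangle$ is finite.

*Proof.* Let $\xi\in\mathcal J$, $a=a(\xi)$, $b=b(\xi)$.

**Step 1: no window of $K$ consecutive integers $J=[y,y+K-1]\subset[a+1,b]$ has constant membership in $\xi$.** Such a window would let us remove a detached piece and lower the boundary.

Suppose $J\subset\xi$. Let $T=(-\infty,y-1]\setminus\xi$, a finite set. It contains $a+1$: indeed $a+1\notin\xi$ and $a+1\le y$, and $a+1\neq y$ because $y\in\xi$. All neighbors of $T$ are $\le y-1+K$, hence in $\xi\cup T$. So every edge of $\partial T$ joins $T$ to $\xi$ and lies in $\partial\xi$, and adding $T$ removes exactly these: $\partial(\xi\cup T)=\partial\xi\setminus\partial T$. By connectedness $\partial T\ne\emptyset$. This contradicts the minimality of $|\partial\xi|$.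

Suppose $J\cap\xi=\emptyset$. Let $T=\xi\cap[y+K,\infty)$, a finite set. It contains $b$, since $b\in\xi$, $b\ge y+K-1$ and $b\notin J$. Neighbors of $T$ outside $T$ are $\ge y$; they lie in $J$ or in $[y+K,\infty)\setminus T$, so they are not in $\xi$. Hence $\partial T\subset\partial\xi$ and $\partial(\xi\setminus T)=\partial\xi\setminus\partial T$ with $\partial T\neq\emptyset$, again a contradiction.

**Step 2: many windows give many boundary edges.** By periodicity and connectedness there is $D'$ such that $x$ and $x+1$ are always joined by a path inside $[x-D',x+1+D']$. By Step 1, each window $[z,z+K-1]\subset[a+1,b]$ contains consecutive $x,x+1$ with different membership, and the path between them contains an edge of $\partial\xi$ inside $[z-D',z+K-1+D']$. If $b-a\ge(e+1)(K+2D')$, the windows starting at $z_i=a+1+i(K+2D')$, $0\le i\le e$, all lie in $[a+1,b]$. The corresponding intervals $[z_i-D',z_i+K-1+D']$ are disjoint, so they give $e+1$ distinct edges of $\partial\xi$, a contradiction. Take $W=(e+1)(K+2D')$.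

Finally, up to a power of $\tau$ we have $a(\xi)\in\{0,\dots,m-1\}$, and then $\xi$ is determined by a subset of $[a(\xi)+1,a(\xi)+W]$. So $\mathcal J/\langle\tau\rangle$ is finite. $\square$

**Consequences of balance.** In this section from here on, and in Sections 6 and 7, fix a **balanced** periodic labeling. All degrees are even and $\ge2$.

*Half-lines are minimal.* By (5.1) and balance, $|\partial(-\infty,x]|$ does not depend on $x$. Let $\xi$ be an interface set and $b=b(\xi)$. Add the finitely many missing vertices $\le b$ in increasing order. When a vertex is added, all smaller vertices, hence at least half of its neighbors, are in the current set, so by (5.1) the boundary does not increase. We end at $(-\infty,b]$, so $|\partial\xi|\ge|\partial(-\infty,b]|$. Hence $(-\infty,x]\in\mathcal J$ for all $x$.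

*Own-side majority.* For $\xi\in\mathcal J$ and any $x$, $\xi\triangle\{x\}$ is an interface set, so $|\partial(\xi\triangle\{x\})|\ge e$. By (5.1):
$$\text{every }x\text{ has at least half of its neighbors on its own side of }\xi.\tag{5.2}$$

*Tied vertices.* Call $x$ *tied* for $\xi$ if exactly half of its neighbors are in $\xi$. Let $P(\xi)$ be the set of tied vertices outside $\xi$, and $M(\xi)$ the set of those inside. Flipping a tied vertex keeps $\xi$ in $\mathcal J$. A tied vertex has a neighbor in $\xi$ and one outside, so it lies in $[a(\xi)+1-K,\,b(\xi)+K]$. In particular there are at most $W+2K$ tied vertices.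

So if $-1$ fills the complement of some $\xi\in\mathcal J$, then by (5.2) the only vertices that can flip are the tied ones, each at rate $\frac12$, and $\mathcal J$ is preserved.

## 6. A corrected position with zero drift

On the chain, $P$ and $M$ have one element each, and $X$ performs a symmetric random walk. The natural guess is that $X$ is a martingale in general. It is not.

*Example.* Let $x\sim x\pm3,x\pm4,x\pm5$; this graph is connected, balanced, with period $1$ and $e=3+4+5=12$. Let $h=(-\infty,0]$. The number of neighbors in $\xi$ of the vertices $x=-4,-3,\dots,8$ is:

- $\xi=h$: $\ 5,4,3,3,3,3,3,3,2,1,0,0,0$;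
- $\xi=h\cup\{2\}$: $\ 5,5,4,4,3,3,3,3,2,2,1,1,0$;
- $\xi=h\cup\{3\}$: $\ 5,4,4,4,4,3,3,3,2,1,1,1,1$;
- $\xi=h\cup\{2,3\}$: $\ 5,5,5,5,4,3,3,3,2,2,2,2,1$.

It is $6$ for $x\le-5$ and $0$ for $x\ge9$. Tied means a count of $3$. The sets are obtained from $h$ by flipping tied vertices, so all lie in $\mathcal J$. Reading off ties, and naming classes modulo translation by $[\cdot]$:

| $\xi$ | $P(\xi)$ | $M(\xi)$ | class after the flip of each tied vertex |
|---|---|---|---|
| $h$ | $\{1,2,3\}$ | $\{-2,-1,0\}$ | $1,0\to[h]$; $\ 2,-1\to[h\cup\{2\}]$; $\ 3\to[h\cup\{3\}]$; $\ -2\to[h\cup\{2,3\}]$ |
| $h\cup\{2\}$ | $\{1,3\}$ | $\{0,2\}$ | $1,2\to[h]$; $\ 3\to[h\cup\{2,3\}]$; $\ 0\to[h\cup\{3\}]$ |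
| $h\cup\{3\}$ | $\{1,2\}$ | $\{3\}$ | $1\to[h\cup\{2\}]$; $\ 2\to[h\cup\{2,3\}]$; $\ 3\to[h]$ |
| $h\cup\{2,3\}$ | $\{1\}$ | $\{2,3\}$ | $1\to[h]$; $\ 2\to[h\cup\{3\}]$; $\ 3\to[h\cup\{2\}]$ |

At $h\cup\{3\}$ the position $X$ has drift $\frac12(2-1)=+\frac12$, and at $h\cup\{2,3\}$ it has drift $-\frac12$. This is where the naive count stops working. But the drifts sum to $0$ over the four classes, and the table of transitions is symmetric. Let $\varphi=\frac14$ on $[h\cup\{3\}]$, $\varphi=-\frac14$ on $[h\cup\{2,3\}]$, and $\varphi=0$ on the other two. Then $X+\varphi$ has zero drift. At $h\cup\{3\}$ its value is $\frac54$, and the three flips lead to $2$, $\frac74$, $0$, with sum $\frac{15}4=3\cdot\frac54$. At $h\cup\{2,3\}$ its value is $\frac74$, and the three flips lead to $3$, $\frac54$, $1$, with sum $\frac{21}4=3\cdot\frac74$. At $h$ and at $h\cup\{2\}$ the changes of $X$ cancel, and so do the contributions $\frac14$ and $-\frac14$.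

This always happens.

**Lemma 6.1 (corrector).** There is a bounded $\tau$-invariant $\varphi:\mathcal J\to\mathbb R$ such that $Y=X+\varphi$ satisfies
$$\sum_{x\in P(\xi)\cup M(\xi)}\big(Y(\xi\triangle\{x\})-Y(\xi)\big)=0\qquad\text{for all }\xi\in\mathcal J.$$

*Proof.* **Step 1: a symmetric operator.** On the finite set $\mathcal J/\langle\tau\rangle$ put
$$\mathcal Lf([\xi])=\tfrac12\sum_{x\in P(\xi)\cup M(\xi)}\big(f([\xi\triangle\{x\}])-f([\xi])\big),$$
which is well defined because $\tau$ maps tied vertices of $\xi$ to tied vertices of $\tau\xi$. For classes $c,c'$ let $n(c,c')$ be the number of tied $x$ for a representative $\xi$ of $c$ with $\xi\triangle\{x\}\in c'$. As $\tau$ acts freely on $\mathcal J$ (it raises $X$ by $m$), each $\tau$-orbit of pairs $(\xi,x)$ from $c$ to $c'$ contains exactly one pair with the chosen $\xi$. So $n(c,c')$ is the number of $\tau$-orbits of such pairs. The map $(\xi,x)\mapsto(\xi\triangle\{x\},x)$ is an involution on pairs with $x$ tied for $\xi$ (flipping $x$ does not change the spins on $N(x)$), it commutes with $\tau$, and it exchanges pairs from $c$ to $c'$ with pairs from $c'$ to $c$. Hence $n(c,c')=n(c',c)$, and $\mathcal L$ is a symmetric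 matrix.

**Step 2: its range.** By symmetry of $n$,
$$\sum_cf(c)\,\mathcal Lf(c)=-\tfrac14\sum_{c,c'}n(c,c')\,(f(c)-f(c'))^2 .$$
So the kernel of $\mathcal L$ consists of the functions that are constant on each connected component of the graph of transitions. The range of a symmetric matrix is the orthogonal complement of its kernel: here, the functions that sum to $0$ over each component.

**Step 3: the drift is in the range.** Let $\delta([\xi])=\frac12(|P(\xi)|-|M(\xi)|)$. The involution exchanges pairs with $x\in P$ and pairs with $x\in M$, and it preserves components. Counting orbits of pairs, $\delta$ sums to $0$ over each component. Choose $\varphi$ with $\mathcal L\varphi=-\delta$ and view it as a $\tau$-invariant function on $\mathcal J$. It takes finitely many values. A flip in $P$ changes $X$ by $+1$ and a flip in $M$ by $-1$, so the sum in the lemma equals $|P(\xi)|-|M(\xi)|+2\mathcal L\varphi([\xi])=2\delta-2\delta=0$. $\square$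

## 7. From one block of minuses to a positive density

Call $(\lambda,\rho)\in\mathcal J^2$ *separated* if $a(\rho)-b(\lambda)\ge2K$. Then $\lambda\subset(-\infty,b(\lambda)]\subset(-\infty,a(\rho)]\subset\rho$. A block of minuses will be $\rho\setminus\lambda$.

**Lemma 7.1.** Let $n\ge2K$ and $A_0=[1,n]=\rho_0\setminus\lambda_0$ with $\lambda_0=(-\infty,0]$, $\rho_0=(-\infty,n]$. There are a stopping time $T\in(0,\infty]$ and processes $\lambda_t,\rho_t\in\mathcal J$ for $t\le T$, $t<\infty$, such that for $t<T$ the pair is separated and $A_t=\rho_t\setminus\lambda_t$, and
$$E\big[|A_t|\,;\,T>t\big]\ \ge\ n-C\qquad\text{for all }t\ge0,\qquad C:=4\|\varphi\|_\infty+2K+2W.$$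

*Proof.* **Step 1: defining the two interfaces.** Start from $(\lambda_0,\rho_0)$, which is separated. While the pair is separated, whenever a vertex $x$ tied for $\lambda$ rings with a mark on the other side of $\lambda$ than $x$, replace $\lambda$ by $\lambda\triangle\{x\}$, and do the same with $\rho$. Let $T$ be the first time that the pair is not separated, and put $Z_t=(\lambda_{t\wedge T},\rho_{t\wedge T})$. Flips of tied vertices stay in $\mathcal J$. Future rings and marks are independent of the past, and half of the neighbors of a tied vertex are on the other side, so each tied vertex of $\lambda$ and each tied vertex of $\rho$ flips at rate $\frac12$. There are at most $W+2K$ of each kind. So $Z$ is a Markov jump process on the countable set $\mathcal J^2$ with total jump rate at most $q_0:=W+2K$, and it does not explode.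

**Step 2: $A_t=\rho_t\setminus\lambda_t$ for $t<T$.** As the evolution is uniquely determined by $A_0$ and the rule (Section 4), it is enough that $\rho_t\setminus\lambda_t$ obeys the rule at each ring before $T$ (after a ring that ends separation there is nothing to check). Let $A=\rho\setminus\lambda$ with $(\lambda,\rho)$ separated, let $c_1=b(\lambda)$, $c_2=a(\rho)\ge c_1+2K$, and let $x$ ring. Vertices tied for $\lambda$ are $\le c_1+K$; vertices tied for $\rho$ are $\ge c_2+1-K\ge c_1+K+1$.

- If $x\le c_1+K$, then $x$ is not tied for $\rho$, and $\{x\}\cup N(x)\subset(-\infty,c_1+2K]\subset\rho$, where $A$ coincides with the complement of $\lambda$. By (5.2), $x$ has at least half of its neighbors on its own side of $\lambda$. If strictly more than half, the rule changes nothing, and neither do we. If $x$ is tied for $\lambda$, the rule moves $x$ to the side of $\lambda$ that contains the mark, which is what we do to $\lambda$.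
- If $x\ge c_1+K+1$, then $x$ is not tied for $\lambda$, and $\{x\}\cup N(x)\subset[c_1+1,\infty)$ is disjoint from $\lambda$, so there $A$ coincides with $\rho$. By (5.2) for $\rho$, nothing changes unless $x$ is tied for $\rho$, and then $x$ moves to the side of $\rho$ that contains the mark.

**Step 3: the corrected length has constant expectation.** Let $f(\lambda,\rho)=Y(\rho)-Y(\lambda)$. A jump changes $f$ by at most $c:=1+2\|\varphi\|_\infty$. In a separated state the jumps occur at the tied vertices of $\lambda$ and of $\rho$, all at the same rate $\frac12$, so Lemma 6.1 says that the expected rate of change of $f$ is $0$. In law, $Z_t=\hat Z_{\Pi(t)}$, where $\Pi$ is a Poisson process of rate $q_0$ independent of the discrete-time chain $\hat Z$ which, at each step, flips each tied vertex of $\lambda$ or $\rho$ with probability $\frac1{2q_0}$ (at most one of them), and otherwise stays; non-separated states are absorbing. Then $|f(\hat Z_j)|\le|f(Z_0)|+cj$ and $E[f(\hat Z_{j+1})\mid\hat Z_j]=f(\hat Z_j)$, so $Ef(\hat Z_j)=f(Z_0)$ for each $j$. Since $E\,\Pi(t)<\infty$,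
$$Ef(Z_t)=\sum_jP(\Pi(t)=j)\,Ef(\hat Z_j)=f(Z_0).$$

**Step 4: back to $|A_t|$.** Since $X(\rho_0)-X(\lambda_0)=n$, removing the four terms in $\varphi$ gives $E[X(\rho_{t\wedge T})-X(\lambda_{t\wedge T})]\ge n-4\|\varphi\|_\infty$. On $\{T\le t\}$, since $(\lambda_T,\rho_T)$ is not separated,
$$X(\rho_T)-X(\lambda_T)\le b(\rho_T)-a(\lambda_T)\le a(\rho_T)-b(\lambda_T)+2W\le2K+2W .$$
On $\{T>t\}$ we have $\lambda_t\subset\rho_t$, so $X(\rho_t)-X(\lambda_t)=|\rho_t\setminus\lambda_t|=|A_t|$. The bound follows. $\square$

Put $\hat A_t=A_t$ if $t<T$ and $\hat A_t=\emptyset$ if $t\ge T$. The invasion step will need not one minus but $K$ consecutive ones, and these are always close by: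
$$\text{if }x\in\hat A_t,\text{ then }A_t\cap[x-W-K,x+W+K]\text{ contains }K\text{ consecutive integers.}\tag{7.1}$$
Indeed $a(\lambda_t)<x\le b(\rho_t)$, and $[b(\lambda_t)+1,a(\rho_t)]\subset A_t$ has at least $2K$ elements. If $x\le b(\lambda_t)$, use the block of length $K$ starting at $b(\lambda_t)+1\le a(\lambda_t)+W+1\le x+W$. If $x>a(\rho_t)$, use the block of length $K$ ending at $a(\rho_t)\ge b(\rho_t)-W\ge x-W$. Otherwise use a block of length $K$ inside $[b(\lambda_t)+1,a(\rho_t)]$ that contains $x$.

### Proof of Theorem 2.6

Let $G$ and $\sigma_0$ be as in the theorem, in the fixed balanced periodic labeling, and let $A_t$ be the set of minuses, built with marks.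

**Step 1: the density of minuses is bounded below.** Fix $n\in m\mathbb N$ with $n>C$; then $n\ge2K$. For $i\in\mathbb Z$ let $A^i_t,\hat A^i_t$ be the processes of Lemma 7.1 started from $[in+1,(i+1)n]$ (the translates by $in$ of the case $i=0$), all driven by the same rings and marks as $A_t$. Let $\mathfrak B=\{i:[in+1,(i+1)n]\subset A_0\}$. It is independent of the rings and marks, and $\beta:=P(i\in\mathfrak B)>0$ does not depend on $i$, since $m$ divides $n$. By (D) the sets $\hat A^i_t\subset A^i_t$ are pairwise disjoint in $i$; by (M), $\bigcup_{i\in\mathfrak B}A^i_t\subset A_t$. By disjointness, independence, invariance of the rings and marks under translation by $n$, and Lemma 7.1, for every $t\ge0$,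
$$\sum_{x=1}^nP\Big(x\in\bigcup_{i\in\mathfrak B}\hat A^i_t\Big)=\sum_{x=1}^n\sum_i\beta P(x\in\hat A^i_t)=\beta\sum_{x=1}^n\sum_iP(x-in\in\hat A^0_t)=\beta E|\hat A^0_t|\ge\beta(n-C)>0.\tag{7.2}$$
In particular $\frac1n\sum_{x=1}^nP(\sigma_t(x)=-1)\ge\beta(n-C)/n$ for all $t$. This is the second claim of the theorem.

**Step 2: $K$ consecutive minuses near $u$ can invade $u$.** Let $\mathcal F_t$ be the completed $\sigma$-field generated by $\sigma_0$ and by the rings and marks up to $t$. Claim: for each vertex $u$ and each $L$ there is $\delta_L>0$ such that, on the event $E_t$ that $A_t\cap[u-L,u+L]$ contains $K$ consecutive integers,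
$$P(u\in A_s\text{ for some }s\in[t,t+1]\mid\mathcal F_t)\ge\delta_L.$$
On $E_t$ let $[y+1,y+K]$ be the leftmost such block; $y$ is $\mathcal F_t$-measurable and takes finitely many values. If $u$ is in the block, there is nothing to prove.

Suppose $u>y+K$, and put $l=u-y-K\le2L$. Consider the event that in $(t,t+1]$ no vertex of the block rings, the vertices $y+K+1,\dots,u$ ring exactly once each, in this order, and each of these rings carries a mark smaller than the ringing vertex. By balance, given $\mathcal F_t$ it has probability $e^{-K}e^{-l}\frac1{l!}2^{-l}$. On this event, when $v$ rings, all its neighbors $<v$ lie in $[v-K,v-1]\subset[y+1,v-1]$, and inductively $[y+1,v-1]\subset A$ at that time. These are half of the neighbors of $v$, so $v$ sees a strict minus majority, or a tie with the mark in $A$. In both cases $v$ is put in $A$, and it does not ring again in $(t,t+1]$. So $u$ is put in $A$.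

If $u\le y$, the same argument works with left and right exchanged: $y,y-1,\dots,u$ ring once each, in this order, with marks larger than the ringing vertex. Only finitely many values of $l$ occur, so $\delta_L>0$.

As in Section 1, let $H_k=\{u\in A_s\text{ for some }s\in[k,k+1]\}\in\mathcal F_{k+1}$. By Lévy's conditional Borel–Cantelli lemma, a.s. $H_k$ occurs infinitely often if $\sum_kP(H_k\mid\mathcal F_k)=\infty$, in particular if $E_k$ occurs for infinitely many integers $k$. If $u$ fixates at $+1$, only finitely many $H_k$ occur. Hence a.s., for all $u$ and $L$: if $u$ fixates at $+1$, then $A_k\cap[u-L,u+L]$ contains $K$ consecutive integers for only finitely many integers $k$.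

**Step 3: a zero-one law.** Up to null sets, the event that some vertex fixates at $+1$ is invariant under translation by $m$ of ($\sigma_0$, rings, marks). That system is the product of an ergodic system $(\Omega_1,\mu,\theta)$ (the initial spins) and a mixing one $(\Omega_2,\nu,\theta)$ (rings and marks, i.i.d. over period blocks). Such a product is ergodic. Indeed, for measurable $D_1,D_1'\subset\Omega_1$ and $D_2,D_2'\subset\Omega_2$ we have $\nu(D_2\cap\theta^{-j}D_2')\to\nu(D_2)\nu(D_2')$ by mixing, and $\frac1N\sum_{j<N}\mu(D_1\cap\theta^{-j}D_1')\to\mu(D_1)\mu(D_1')$ by ergodicity. Replacing the convergent bounded factor by its limit changes the averages of products by $o(1)$, so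
$$\frac1N\sum_{j<N}\mu(D_1\cap\theta^{-j}D_1')\,\nu(D_2\cap\theta^{-j}D_2')\to\mu(D_1)\mu(D_1')\nu(D_2)\nu(D_2').$$
By additivity this gives $\frac1N\sum_{j<N}(\mu\otimes\nu)(D\cap\theta^{-j}D')\to(\mu\otimes\nu)(D)(\mu\otimes\nu)(D')$ for finite disjoint unions of product sets. For general measurable $D,D'$ it follows by approximation, since changing $D$ and $D'$ on sets of measure $\le\varepsilon$ changes both sides by at most $2\varepsilon$. An invariant $D=D'$ therefore satisfies $(\mu\otimes\nu)(D)=(\mu\otimes\nu)(D)^2$, so it has measure $0$ or $1$.

**Step 4: contradiction.** Suppose that some vertex fixates at $+1$ with positive probability, hence with probability $1$. Fix $x\in[1,n]$. Almost surely there is $u$ fixating at $+1$. With $L=|x-u|+W+K$ we have $[x-W-K,x+W+K]\subset[u-L,u+L]$, so by Step 2, for all large integers $k$, the set $A_k\cap[x-W-K,x+W+K]$ contains no $K$ consecutive integers. By (7.1), applied to the translated processes, and since $A^i_k\subset A_k$ for $i\in\mathfrak B$, we get $x\notin\bigcup_{i\in\mathfrak B}\hat A^i_k$ for all large $k$. By bounded convergence $P(x\in\bigcup_{i\in\mathfrak B}\hat A^i_k)\to0$ for each $x=1,\dots,n$. This contradicts (7.2).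 So a.s. no vertex fixates at $+1$. The version with signs exchanged follows from the spin-flip symmetry of the dynamics. $\square$

## 8. Peeling between two minimal interfaces yields a balanced order

It remains to find a balanced periodic labeling. This section assumes some periodic labeling; Section 9 provides it.

A balanced order is an increasing family of interface sets, growing one vertex at a time, with constant boundary: by (5.1), the boundary stays constant when $w$ is added exactly when $w$ has as many neighbors already present as absent. Condition (S) gives us a way to *remove* vertices from a finite set without ever increasing its boundary. If we peel an arbitrary interval, the boundary may strictly decrease along the way, and the removed vertices need not be balanced. The remedy is to start where the boundary has no room to decrease: between two minimal interfaces.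

**Proposition 8.1.** If $G$ has a periodic labeling and (S) holds, then $G$ has a balanced periodic labeling.

*Proof.* Let $\mathcal J,e,a,b,X,W$ be as in Section 5 for the given periodic labeling.

**Step 1: peel a long set.** Take $\xi_0\in\mathcal J$, and $N$ so large that $\tau^{-N}\xi_0\subset(-\infty,-1]$ and $(-\infty,K-1]\subset\tau^N\xi_0$. Let $S_0=\tau^N\xi_0\setminus\tau^{-N}\xi_0$; then $|\partial S_0|\le2e$. By (S) there are $S_0\supset S_1\supset\dots\supset\emptyset$ with $S_{j+1}=S_j\setminus\{v_j\}$ and $|N(v_j)\cap S_j|\le|N(v_j)\setminus S_j|$. By (5.1) $|\partial S_j|$ is nonincreasing, so $|\partial S_j|\le2e$ for all $j$.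

**Step 2: while the core survives, both ends are minimal interfaces.** Let $J_0=[0,K-1]\subset S_0$. While $S_j\supset J_0$, put
$$R_j=(-\infty,K-1]\cup S_j,\qquad\lambda_j=(-\infty,-1]\setminus S_j .$$
These are interface sets, and $S_j=R_j\setminus\lambda_j$, as one checks separately on $(-\infty,-1]$, on $J_0$ and on $[K,\infty)$.

An edge of $\partial R_j$ has its outer endpoint $\ge K$, hence its inner endpoint $\ge0$. An element of $R_j$ that is $\ge0$ lies in $J_0\cup S_j=S_j$, and the outer endpoint is not in $S_j\subset R_j$; so the edge lies in $\partial S_j$. An edge of $\partial\lambda_j$ has its inner endpoint $\le-1$ and not in $S_j$. Its outer endpoint is $\le K-1$ and not in $\lambda_j$, so it is in $S_j$ (either $\le-1$ and in $S_j$, or in $J_0$); so the edge lies in $\partial S_j$. The two families are disjoint, because edges of the first have an endpoint $\ge K$ and edges of the second do not. Therefore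
$$2e\ge|\partial S_j|\ge|\partial R_j|+|\partial\lambda_j|\ge2e,$$
and $R_j,\lambda_j\in\mathcal J$. By the choice of $N$, $R_0=\tau^N\xi_0$ and $\lambda_0=\tau^{-N}\xi_0$. At each step that keeps $J_0$, exactly one of the two changes, by one vertex: $R$ loses $v_j$ if $v_j\ge K$, and $\lambda$ gains $v_j$ if $v_j\le-1$.

**Step 3: one of the two ends has traveled far.** Let $j$ be the last index with $S_j\supset J_0$. Then $v_j\in J_0$, and $v_j$ has a neighbor $z\notin S_j$, because its degree is at least $1$ and at least half of its neighbors are outside $S_j$. So $z\in[-K,2K-1]\setminus J_0$.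

- If $z\le-1$, then $z\in\lambda_j$. Hence $X(\lambda_j)\ge a(\lambda_j)\ge b(\lambda_j)-W\ge-K-W$, whereas $X(\lambda_0)\le b(\xi_0)-Nm$.
- If $z\ge K$, then $z\notin R_j$. Hence $X(R_j)\le b(R_j)\le a(R_j)+W\le2K+W$, whereas $X(R_0)\ge a(\xi_0)+Nm$.

Each change alters $X$ by $1$. So for $N$ large, one of the two monotone chains contains more than $|\mathcal J/\langle\tau\rangle|$ distinct sets; this number is finite by Lemma 5.1. Two of them are in the same $\tau$-orbit: $\eta\subsetneq\eta'=\tau^s\eta$. Comparing $b(\cdot)$ and using $\eta\neq\eta'$, we get $s>0$. Reading the chain in increasing order, we have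
$$\eta=\eta_0\subset\eta_1\subset\dots\subset\eta_r=\tau^s\eta$$
in $\mathcal J$, adding one vertex at a time.

**Step 4: repeat the chain periodically.** Put $\eta_{i+rl}=\tau^{sl}\eta_i$ for $l\in\mathbb Z$. Then $\bigcup_i\eta_i=\mathbb Z$ and $\bigcap_i\eta_i=\emptyset$, since $a(\eta_{rl})\to\infty$ as $l\to\infty$ and $b(\eta_{rl})\to-\infty$ as $l\to-\infty$. Let $\{w_i\}=\eta_i\setminus\eta_{i-1}$. The map $i\mapsto w_i$ is a bijection $\mathbb Z\to V$, $\eta_{i-1}=\{w_j:j<i\}$, and $w_{i+r}=\tau^sw_i$. By (5.1),
$$0=|\partial\eta_i|-|\partial\eta_{i-1}|=|N(w_i)\setminus\eta_{i-1}|-|N(w_i)\cap\eta_{i-1}|,$$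
so $w_i$ has as many neighbors among $\{w_j:j<i\}$ as among $\{w_j:j>i\}$. Give $w_i$ the label $i$. In these labels translation by $r$ is the automorphism $\tau^s$, so by periodicity and local finiteness the range is bounded. This labeling is balanced and periodic. $\square$

## 9. A translation inside every graph of $\mathcal G$

The path with one exchanged pair of labels (Section 2) showed that the given labels need not be periodic. We need an automorphism that pushes the graph in one direction.

**Lemma 9.1.** Every $G\in\mathcal G$ has a periodic labeling.

*Proof.* Let $\Gamma=\mathrm{Aut}(G)$, let $d$ be the graph distance, $o$ a fixed vertex, $B(o,r)$ the balls. Range $K$ gives $|B(o,r)|\le2Kr+1$ and degrees $\le2K$.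

**Step 1: count the infinite components left by a finite set.** For finite nonempty $F$, the graph $G\setminus F$ has finitely many components, since each contains a neighbor of $F$. Let $\kappa(F)$ be the number of infinite ones. If $F\subset F'$, each infinite component of $G\setminus F$, minus $F'$, is an infinite union of components of $G\setminus F'$. There are finitely many, so one of them is infinite. Hence $\kappa(F)\le\kappa(F')$.

*Upper bound.* An infinite component of $G\setminus B(o,\rho)$ contains a vertex at distance $\rho+1$ from $o$ and vertices at arbitrarily large distance. Along a path in the component the distance to $o$ changes by at most $1$ per step, so it contains a vertex at each distance $r>\rho$. Therefore $\kappa(B(o,\rho))(r-\rho)\le|B(o,r)|\le2Kr+1$ for all $r>\rho$. Dividing by $r$ and letting $r\to\infty$, $\kappa\le2K$ for balls, and by monotonicity always. Let $k=\max\kappa$. By monotonicity it is attained at a ball $F=B(o,\rho)$, which we fix.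

*Lower bound.* Let $F_0=\{0,\dots,K-1\}$. There are no edges between $(-\infty,-1]$ and $[K,\infty)$. Each of these two infinite sets is a union of finitely many components of $G\setminus F_0$, so $\kappa(F_0)\ge2$ and $k\ge2$.

The function $y\mapsto d(y,\Gamma o)$ is $\Gamma$-invariant, so by quasi-transitivity it is bounded by some $D$. For each $g\in\Gamma$, $gF=B(go,\rho)$ is connected and $\kappa(gF)=k$.

**Step 2: move the ball into a component.** Let $g_0\in\Gamma$ and let $C$ be an infinite component of $G\setminus g_0F$. Then:

**(P)** *There is $g\in\Gamma$ with $gF\subset C$. Whenever $gF\subset C$, the set $V\setminus C$ lies in one component of $G\setminus gF$, which is infinite; all other infinite components of $G\setminus gF$ are contained in $C$.*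

For the first claim take $y\in C$ with $d(y,g_0o)>2\rho+D$, and $g$ with $d(go,y)\le D$. Each vertex of $gF$ is joined to $y$ by a path of length $\le D+\rho$. Its vertices are at distance $>\rho$ from $g_0o$, so it avoids $g_0F$. Hence $gF\subset C$. For the second, $V\setminus C$ is connected, as it consists of the connected set $g_0F$ and of components adjacent to it. It is disjoint from $gF$, and infinite since $k\ge2$. So it lies in one infinite component of $G\setminus gF$, and every other component is disjoint from $V\setminus C$.

**Step 3: $k=2$.** Take $g_0=1$ and $gF\subset C$ as in (P). The $k-1$ infinite components of $G\setminus F$ other than $C$ are disjoint from $gF$, so they are components of $G\setminus(F\cup gF)$. The $k-1$ infinite components of $G\setminus gF$ contained in $C$ are disjoint from $F$, so they too are components of $G\setminus(F\cup gF)$. The first lie in $V\setminus C$ and the second in $C$. So $2k-2\le k$ and $k=2$.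

**Step 4: an automorphism that maps a half into itself.** Let $C^\pm$ be the two infinite components of $G\setminus F$. *Claim: there are $h\in\Gamma$, a translate $F^*$ of $F$ and an infinite component $C^*$ of $G\setminus F^*$ with $hF^*\subset C^*$ and $hC^*\subset C^*$.* A single element may reverse the two directions; then a second one repairs this.

Pick $g_1$ with $g_1F\subset C^+$. If $g_1C^+\subset C^+$, take $h=g_1$, $F^*=F$, $C^*=C^+$. Otherwise, by (P), the other infinite component satisfies $g_1C^-\subset C^+$. Pick $g_2$ with $g_2F\subset g_1C^-\subset C^+$, using (P) for the component $g_1C^-$ of $G\setminus g_1F$. If $g_2C^+\subset C^+$, take $h=g_2$, $F^*=F$, $C^*=C^+$. Otherwise, by (P) for $C^+$, we have $V\setminus C^+\subset g_2C^+$. By (P) for $g_1C^-$, the set $V\setminus g_1C^-\supset V\setminus C^+\neq\emptyset$ lies in one component of $G\setminus g_2F$, which must be $g_2C^+$. Hence the other one satisfies $g_2C^-\subset g_1C^-$. Take $h=g_2g_1^{-1}$, $F^*=g_1F$, $C^*=g_1C^-$; then $hF^*=g_2F\subset C^*$ and $hC^*=g_2C^-\subset C^*$.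

**Step 5: a finite fundamental domain.** Put $U=C^*$, let $C^{**}$ be the other infinite component of $G\setminus F^*$, and let $Q=U\setminus hU$. As $hF^*\subset U$ and $hU$ is a component of $G\setminus hF^*$, we have $Q\supset hF^*$. Both $hU$ and $C^{**}$ are infinite components of $G\setminus(F^*\cup hF^*)$: the first is disjoint from $F^*$, the second from $hF^*$. Since $k=2$, everything else is finite. As $Q$ is disjoint from both, $Q$ is finite.

**Step 6: the translates $h^jQ$ tile $V$.** For $j\in\mathbb Z$, $h^jF^*\subset h^{j-1}U\setminus h^jU=h^{j-1}Q$. The sets $h^jU$ decrease in $j$, so the sets $h^jQ$ are pairwise disjoint, and so are the sets $h^jF^*$. Also $h^jU$ is a component of $G\setminus h^jF^*$, so a path entering or leaving $h^jU$ meets $h^jF^*$.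

If $x\in\bigcap_{j\ge1}h^jU$, a path from $x$ to some $y\in F^*$ leaves every $h^jU$, $j\ge1$ (as $y\notin U$). Hence it meets every $h^jF^*$, which is impossible for a finite path. If $x\notin h^{-j}U$ for all $j\ge0$, a path from some $y\in U$ to $x$ leaves every $h^{-j}U$ and meets every $h^{-j}F^*$, which is impossible. So for each $x$ there is a largest $j$ with $x\in h^jU$, and then $x\in h^jQ$. Thus $V=\bigsqcup_jh^jQ$.

With $Q=\{q_0,\dots,q_{m-1}\}$, label $h^jq_i$ by $jm+i$. Then $h$ acts as $x\mapsto x+m$, and local finiteness together with periodicity gives bounded range. $\square$

## 10. Type $\mathcal I$ for all densities or for none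

*Proof of Theorem 2.3.* Assume (S). By Lemma 9.1 and Proposition 8.1, $G$ has a balanced periodic labeling. The Bernoulli($p$) product law with $p\in(0,1)$ is unchanged by relabeling, is invariant and ergodic under $x\mapsto x+m$, and gives positive probability to all minuses, and to all pluses, on $[1,n]$ for every $n$. So Theorem 2.6 applies for both signs, and a.s. no vertex fixates at $+1$ or at $-1$. A vertex flipping only finitely often would fixate at one of these values, so a.s. every vertex flips infinitely often. $\square$

With the proof given in Section 2, Corollary 2.4 follows: the conjecture is true.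

*Proof of Theorem 2.5.* (b)$\Rightarrow$(c) is Lemma 9.1 and Proposition 8.1. (c)$\Rightarrow$(b) is Lemma 2.2. (b)$\Rightarrow$(e) is Theorem 2.3. (e)$\Rightarrow$(d) is trivial. (d)$\Rightarrow$(b) is Lemma 2.1. For (a)$\Leftrightarrow$(b): by (i), (a) holds if and only if $I(G,\frac12)$ is of Type $\mathcal I$. This implies (b) by (d)$\Rightarrow$(b), and it is implied by (b) through (e). $\square$

So for $G\in\mathcal G$ the model $I(G,p)$ is of Type $\mathcal I$ for all $p\in(0,1)$ or for none. In the first case all degrees are even, and by Theorem 2.6 both spin densities, averaged over a period of a balanced labeling, stay bounded away from $0$ for all time. (Theorem 2.6 bounds the average over $[1,n]$ with $n\in m\mathbb N$; for the Bernoulli law this equals the average over one period, because the law of $\sigma_t$ is invariant under translation by $m$.)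

**Remark (the hypothesis on long runs in Theorem 2.6 cannot simply be dropped).** Let $x\sim x\pm1,x\pm2,x\pm4$. This graph is balanced with period $1$, so $I(G,p)$ is of Type $\mathcal I$ for all $p\in(0,1)$. In the configuration "one parity class $+$, the other $-$", each vertex agrees with its neighbors $x\pm2,x\pm4$, that is, with $4$ of its $6$ neighbors. The fair mixture of the two such configurations is invariant and ergodic under $x\mapsto x+1$, since the translation exchanges the two. Yet no vertex ever flips. The hypothesis that fails is $P(\sigma_0\equiv-1\text{ on }[1,n])>0$, already for $n=2$.
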